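\title{Quadratic running time in graph bootstrap percolation\\ for graphs of tree-width two}

\begin{abstract}
In the $H$-bootstrap process, a missing edge is added to a graph whenever it completes a new copy of a fixed graph $H$, and $M_H(n)$ is the largest number of steps that the process can take on $n$ vertices. We construct a $2$-connected graph $H$ on $50$ vertices with tree-width $2$ and $M_H(n)=\Theta(n^2)$, which is the largest possible order. This answers in the negative the question whether tree-width $2$ forces $M_H(n)=O(n)$. We also obtain, for every $k\ge 2$, a graph of tree-width exactly $k$ with quadratic maximum running time. The starting graph consists of two rings of rigid directed gadgets, of coprime lengths, and the edges between the rings appear along one long diagonal, at most two at each step.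
\end{abstract}

\section{Introduction}

All graphs are finite and simple. A \emph{copy} of $H$ in $G$ is a subgraph of $G$ isomorphic to $H$, not necessarily induced, and $n_H(G)$ is the number of copies. The \emph{$H$-bootstrap process} on $G$ is the sequence $(G_t)_{t\ge 0}$ of graphs on the vertex set $V(G)$ given by $G_0=G$ and
\[
E(G_t)=E(G_{t-1})\cup\Bigl\{e\in\tbinom{V(G)}{2} : n_H(G_{t-1}+e)>n_H(G_{t-1})\Bigr\}\qquad(t\ge 1).
\]
Thus a missing edge $e$ is added at step $t$ exactly when $G_{t-1}+e$ contains a copy of $H$ through $e$, and all such edges are added at once. The \emph{running time} is $\tau_H(G)=\min\{t\ge 0: G_t=G_{t+1}\}$, and the \emph{maximum running time} is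
\[
M_H(n)=\max_{|V(G)|=n}\tau_H(G).
\]
This function measures how well one can ration the process: a slow starting graph is one in which each step makes only a few further edges possible. Every step before the process stops adds at least one edge, so for every $H$
\begin{equation}\label{eq:trivial}
M_H(n)\le\binom n2 .
\end{equation}

For the smallest graphs $H$ the truth is far below \eqref{eq:trivial}. Let $H$ be the path with two edges. If $G$ has an edge $uv$, the first step joins $u$ and $v$ to all other vertices and the second step completes the graph, so $M_H(n)\le 2$. Let $H=K_3$. A step joins the pairs at distance $2$, so it turns a distance $d$ into $\lceil d/2\rceil$, and the process stops when every component is complete. The largest possible distance is $n-1$, attained by a path, and $M_{K_3}(n)=\lceil\log_2(n-1)\rceil$ for $n\ge2$.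

It is natural to ask which structural features of $H$ force the process to be fast, and tree-width is a candidate. A \emph{tree-decomposition} of a graph $F$ is a tree $T$ together with a set $W_y\subseteq V(F)$, called a \emph{bag}, for each node $y$ of $T$, such that both ends of each edge of $F$ lie in a common bag and, for each vertex $v$ of $F$, the nodes whose bags contain $v$ span a nonempty subtree $T_v$ of $T$. Its \emph{width} is the size of the largest bag minus one, and the \emph{tree-width} $\operatorname{tw}(F)$ is the least width of a tree-decomposition of $F$. Trees with at least one edge have tree-width $1$, and a graph of tree-width $2$ is assembled from pieces on at most three vertices. Two known results, which we quote as background and do not use, describe the low end of this scale: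
\begin{itemize}
\item for every tree $T$, the function $M_T(n)$ is bounded, for all $n$, by a quadratic function of the number of vertices of $T$;
\item $\operatorname{tw}(K_{2,s})=2$, and $M_{K_{2,s}}(n)=\Theta(n)$ for $s\ge3$.
\end{itemize}
So trees take bounded time, and tree-width $2$ allows at least linear time. The following problem comes from Fabian, Morris and Szab\'o~\cite{FMS}.

\medskip
\noindent\textbf{Problem.} \emph{Does every fixed graph $H$ with $\operatorname{tw}(H)=2$ satisfy $M_H(n)=O(n)$ as $n\to\infty$?}
\medskip

The examples above suggest a positive answer, and so does a heuristic. A process that runs for $cn^2$ steps ends in a graph with at least $cn^2$ edges. One expects a thin, tree-like $H$ with one edge removed to fit into such a dense graph in many ways, and each fit adds an edge ahead of schedule. The heuristic fails, and the answer is negative in the strongest possible form.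

\begin{theorem}\label{thm:main}
There is a $2$-connected graph $H$ on $50$ vertices with $\operatorname{tw}(H)=2$ such that, for all $n\ge168$,
\[
\frac{(n-71)(n-23)}{4608}\le M_H(n)\le\binom n2 .
\]
\end{theorem}

\begin{theorem}\label{thm:all}
For every $k\ge2$ there is a graph $H_k$ with $\operatorname{tw}(H_k)=k$ and $M_{H_k}(n)=\Theta(n^2)$.
\end{theorem}

The transition from trees is therefore abrupt: trees have bounded running time, while for every $k\ge 2$ some graph of tree-width $k$ attains the largest order that \eqref{eq:trivial} allows. In particular, no bound on $M_H(n)$ of order $o(n^2)$ can follow from a hypothesis $\operatorname{tw}(H)\le k$ with $k\ge2$.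

The upper bounds in both theorems are \eqref{eq:trivial}, so the task is to build slow starting graphs. Section~\ref{sec:diagonal} describes the slow dynamics that we want to imitate and what this demands of $H$. Sections~\ref{sec:H} and~\ref{sec:host} define $H$ and the graph in which the process lives. The core of the proof is the rigidity lemma of Section~\ref{sec:rigid}; the two theorems follow in Sections~\ref{sec:time} and~\ref{sec:higher}.

\section{A long diagonal on a discrete torus}\label{sec:diagonal}

A quadratic number of steps on a linear number of vertices needs a quadratic supply of pairs that are visited in a long sequence. Take two vertex sets $X=\{x_j:j\in\mathbb Z_a\}$ and $Z=\{z_i:i\in\mathbb Z_b\}$. The $ab$ pairs $x_jz_i$ are indexed by the torus $\mathbb Z_a\times\mathbb Z_b$, and we want the presence of $x_jz_i$ to cause $x_{j+1}z_{i+1}$ and as little else as possible. Some symmetry cannot be avoided: if a copy of $H$ has all its edges but these two in the starting graph, then either of the two causes the other. So for $S\subseteq\mathbb Z_a\times\mathbb Z_b$ we put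
\[
S^+=S\cup\bigl(S+(1,1)\bigr)\cup\bigl(S-(1,1)\bigr),
\]
and we define the \emph{diagonal process} by $S_0=\{(0,0)\}$ and $S_{t+1}=S_t^+$.

\begin{lemma}\label{lem:diagonal}
If $a$ and $b$ are coprime, then the least $t\ge 0$ with $S_t=S_{t+1}$ is $\lceil(ab-1)/2\rceil$.
\end{lemma}

\begin{proof}
By induction on $t$, the set $S_t$ consists of the pairs $(\ell \bmod a,\ell\bmod b)$ with $\ell\in\mathbb Z$ and $-t\le \ell\le t$. By the Chinese remainder theorem, two integers give the same pair if and only if they are congruent modulo $ab$. Hence $|S_t|=\min(2t+1,ab)$. The sets $S_t$ increase, so $S_t=S_{t+1}$ if and only if $2t+1\ge ab$.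
\end{proof}

This is the only place where coprimality is used. It cannot be dropped: for $a=b$ the process stays on the $a$ pairs $(j,j)$.

\begin{example}\label{ex:34}
Let $a=3$ and $b=4$. The integers $\ell=0,1,\dots,6$ give the pairs $(0,0)$, $(1,1)$, $(2,2)$, $(0,3)$, $(1,0)$, $(2,1)$, $(0,2)$, and $\ell=-1,\dots,-6$ give $(2,3)$, $(1,2)$, $(0,1)$, $(2,0)$, $(1,3)$, $(0,2)$. The table shows the first $t$ with $(j,i)\in S_t$.
\[
\begin{array}{c|cccc}
 & i=0 & i=1 & i=2 & i=3\\ \hline
j=0 & 0 & 3 & 6 & 3\\
j=1 & 4 & 1 & 2 & 5\\
j=2 & 4 & 5 & 2 & 1
\end{array}
\]
The two fronts meet at $(0,2)$ after $6=\lceil 11/2\rceil$ steps.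
\end{example}

To realize the diagonal process, fix a graph $L$, the \emph{gadget}, with two distinguished vertices, a \emph{tail} $p$ and a \emph{head} $q$. Place a copy of $L$ from $x_j$ to $x_{j+1}$ for every $j$ and from $z_i$ to $z_{i+1}$ for every $i$, so that $X$ and $Z$ each carry a ring of gadgets. Let $H$ consist of two disjoint copies of $L$, an edge joining the tails and an edge joining the heads. The gadgets starting at $x_j$ and at $z_i$, with the edges $x_jz_i$ and $x_{j+1}z_{i+1}$, form a copy of $H$. So the wanted edges appear for every choice of $L$, and the whole difficulty is to prevent unwanted ones.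

The simplest gadget shows what can go wrong. Let $L$ be a single edge $pq$, so that $H=C_4$ and the rings are cycles. There are two failures.

\emph{The gadget has no direction.} Suppose that $L$ has an automorphism exchanging $p$ and $q$. Reading the gadget from $z_{i-1}$ to $z_i$ backward, we see that $x_jz_i$ also causes $x_{j+1}z_{i-1}$, so all four moves $(\pm1,\pm1)$ are available. With these moves, a point $(j,i)\in\mathbb Z^2$ with $j\equiv i\pmod 2$ is reached from $(0,0)$ in $\max(|j|,|i|)$ steps. One of the coprime numbers $a,b$ is odd, say $a$, and then every pair in $\mathbb Z_a\times\mathbb Z_b$ has such a representative with $|j|\le a$ and $|i|\le b$. All $ab$ edges are present after $\max(a,b)$ steps.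

\emph{The gadget is not rigid.} The graph $H$ minus an edge may occur in unplanned places. For $H=C_4$ and $a\ge5$, the path $x_0x_1x_2x_3$ causes the chord $x_0x_3$ in the first step.

We therefore need a gadget that is directed, that can be recognized even when one edge of $H$ is missing, and that keeps the tree-width of $H$ at $2$. The \emph{codegree} of a pair of vertices is the number of their common neighbors. An edge of large codegree is a good marker. It costs nothing in tree-width, since each common neighbor is one more bag of size $3$. It is robust, since one additional edge changes the codegree of another edge by at most $1$. And it is invisible to the dense part of the construction, since the edges between $X$ and $Z$ will have codegree $0$. This is where the heuristic of the introduction breaks down: the final graph is dense, but its dense part lies in no triangle, while every edge of our gadget does.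

\section{The gadget and the graph $H$}\label{sec:H}

Put $(m_1,m_2,m_3,m_4)=(4,4,4,6)$. The \emph{gadget} $L$ (Figure~\ref{fig:L}) has $25$ vertices: two \emph{terminals}, the tail $p$ and the head $q$; five \emph{spine vertices} $s_0,\dots,s_4$; and disjoint sets $B_1,\dots,B_4$ of \emph{pages} with $|B_r|=m_r$. Its edges are
\begin{itemize}
\item the \emph{spine edges} $s_{r-1}s_r$ for $r=1,\dots,4$, which form a path called the \emph{spine};
\item the \emph{terminal edges} $ps_0,ps_1,ps_2$ and $qs_2,qs_3,qs_4$;
\item the \emph{page edges} $\beta s_{r-1}$ and $\beta s_r$ for $r=1,\dots,4$ and $\beta\in B_r$.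
\end{itemize}
The pages mark the spine edges by their codegree, the larger set $B_4$ marks the direction, and each terminal is tied to three spine vertices so that two ties survive the loss of an edge. For a copy $g$ of $L$ we write $p^g,q^g,s_r^g,B_r^g$ for the corresponding vertices and sets.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.3cm,y=1cm]
\foreach \x/\n in {1/4,2/4,3/4,4/6}{
  \foreach \y in {1,...,\n}{
    \draw[gray] (\x-1,0) -- (\x-0.5,0.32*\y) -- (\x,0);
    \fill[gray] (\x-0.5,0.32*\y) circle (1.5pt);
  }
  \node at (\x-0.5,0.32*\n+0.32) {$B_{\x}$};
}
\draw (0,0) -- (1,-1.1) -- (2,0) -- (3,-1.1) -- (4,0);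
\draw (1,0) -- (1,-1.1);
\draw (3,0) -- (3,-1.1);
\draw[very thick] (0,0) -- (4,0);
\foreach \x in {0,...,4}{\fill (\x,0) circle (2.2pt);}
\draw[fill=white] (1,-1.1) circle (2.6pt);
\draw[fill=white] (3,-1.1) circle (2.6pt);
\node[left] at (0,0) {$s_0$};
\node[below left] at (1,0) {$s_1$};
\node[below] at (2,-0.05) {$s_2$};
\node[below right] at (3,0) {$s_3$};
\node[right] at (4,0) {$s_4$};
\node[below] at (1,-1.15) {$p$};
\node[below] at (3,-1.15) {$q$};
\end{tikzpicture}
\caption{The gadget $L$. The thick path $s_0s_1s_2s_3s_4$ is the spine. Each gray vertex is a page, joined to both ends of one spine edge; the four spine edges carry $4,4,4,6$ pages. The tail $p$ is joined to $s_0,s_1,s_2$ and the head $q$ to $s_2,s_3,s_4$.}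
\label{fig:L}
\end{figure}

From now on, $H$ is the graph formed by two disjoint copies of $L$, named $1$ and $2$, and the two \emph{rungs} $p^1p^2$ and $q^1q^2$. It has $50$ vertices. Recall that a graph with at least three vertices is \emph{$2$-connected} if it is connected and remains so after the deletion of any one vertex. For lower bounds on tree-width we use one textbook fact.

\begin{lemma}\label{lem:clique}
If $F$ contains a clique on $k+1$ vertices, then $\operatorname{tw}(F)\ge k$.
\end{lemma}

\begin{proof}
Take a tree-decomposition, root the tree, and let $y_v$ be the node of $T_v$ nearest to the root. Choose $v$ in the clique with $y_v$ farthest from the root. For any other vertex $u$ of the clique, $T_u$ and $T_v$ share a node $y$. Both $y_u$ and $y_v$ lie on the path from the root to $y$, and $y_v$ lies between $y_u$ and $y$, so $y_v\in T_u$. Thus the bag at $y_v$ contains the whole clique.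
\end{proof}

\begin{lemma}\label{lem:tw}
The graph $H$ is $2$-connected and $\operatorname{tw}(H)=2$.
\end{lemma}

\begin{proof}
Call it an \emph{extension} to add a new vertex $u$ joined to both ends of an existing edge $vv'$. An extension preserves tree-width at most $2$: attach a new leaf with bag $\{u,v,v'\}$ to a node whose bag contains $v$ and $v'$. It preserves $2$-connectivity: deleting $u$ leaves the old graph, and deleting another vertex leaves a connected part of the old graph in which $u$ still has a neighbor.

A $6$-cycle $v_1\cdots v_6$ is $2$-connected, and the path of bags $\{v_1,v_2,v_3\}$, $\{v_1,v_3,v_4\}$, $\{v_1,v_4,v_5\}$, $\{v_1,v_5,v_6\}$ is a tree-decomposition of width $2$. Start from the $6$-cycle $p^1s_2^1q^1q^2s_2^2p^2$. For $c=1,2$, add $s_1^c$ on the edge $p^cs_2^c$, then $s_0^c$ on $p^cs_1^c$, then $s_3^c$ on $q^cs_2^c$, then $s_4^c$ on $q^cs_3^c$, and finally each page in $B_r^c$ on $s_{r-1}^cs_r^c$. These extensions produce exactly $H$, so $H$ is $2$-connected and $\operatorname{tw}(H)\le2$. Since $H$ contains a triangle, Lemma~\ref{lem:clique} gives equality.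
\end{proof}

\section{The host graph}\label{sec:host}

Let $a,b\ge3$ be integers; the proofs use this bound only to ensure that the tail and the head of each gadget below are distinct. The ring $R_X$ consists of the set $X=\{x_j:j\in\mathbb Z_a\}$ and, for each $j\in\mathbb Z_a$, a copy $g$ of $L$ with $p^g=x_j$ and $q^g=x_{j+1}$ whose spine vertices and pages belong to no other copy. The ring $R_Z$ is defined in the same way from $Z=\{z_i:i\in\mathbb Z_b\}$ and is disjoint from $R_X$. These $a+b$ copies of $L$ are the \emph{gadgets}, and the vertices of $X\cup Z$ are the \emph{terminals}. Each gadget has $5+18$ private vertices and there is one terminal per gadget, so the rings have $24(a+b)$ vertices. Let $R$ be the union of the two rings and any number of isolated vertices. For $S\subseteq\mathbb Z_a\times\mathbb Z_b$ let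
\[
G(S)=R+\{x_jz_i:(j,i)\in S\},\qquad \Gamma=G(\mathbb Z_a\times\mathbb Z_b).
\]
The edges $x_jz_i$ are \emph{cross edges}. The process will start from $G(\{(0,0)\})$ and end in the \emph{host graph} $\Gamma$. Every graph $G(S)$ is a spanning subgraph of $\Gamma$, so it suffices to understand, once, how $H$ minus an edge fits into $\Gamma$.

The neighborhoods in $\Gamma$ can be read from the definition.
\begin{itemize}
\item[(N1)] A page in $B_r^g$ has exactly the two neighbors $s_{r-1}^g$ and $s_r^g$.
\item[(N2)] A vertex of $X$ is adjacent only to vertices of $Z$ and to spine vertices of $R_X$; a vertex of $Z$ is adjacent only to vertices of $X$ and to spine vertices of $R_Z$. In particular $X$ and $Z$ are independent sets.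
\item[(N3)] The neighbors of the spine vertices of a gadget $g$ all lie in $g$ and are as follows, with the superscript $g$ omitted. In particular, a spine vertex has at most four neighbors that are not pages.
\end{itemize}
\begin{center}
\begin{tabular}{c|ccccc}
 & $s_0$ & $s_1$ & $s_2$ & $s_3$ & $s_4$\\ \hline
spine vertices & $s_1$ & $s_0,s_2$ & $s_1,s_3$ & $s_2,s_4$ & $s_3$\\
terminals & $p$ & $p$ & $p,q$ & $q$ & $q$\\
pages & $B_1$ & $B_1\cup B_2$ & $B_2\cup B_3$ & $B_3\cup B_4$ & $B_4$
\end{tabular}
\end{center}

\begin{lemma}\label{lem:codeg}
The host graph $\Gamma$ has the following properties.
\begin{itemize}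
\item[(a)] The common neighbors of the ends of a spine edge $s_{r-1}^gs_r^g$ are the pages in $B_r^g$ and one terminal, namely $p^g$ if $r\le2$ and $q^g$ if $r\ge3$. They form an independent set of size $m_r+1$.
\item[(b)] Every edge that is not a spine edge has codegree at most $2$.
\item[(c)] There is no clique on four vertices.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Intersect consecutive columns of the table in (N3). The set is independent because pages are adjacent only to spine vertices.

(b) A page edge has codegree at most $1$, since a page has degree $2$. A cross edge has codegree $0$, since the two neighborhoods described in (N2) are disjoint. For a terminal edge $us_r^g$ with $u\in\{p^g,q^g\}$, a common neighbor is not a page, by (N1), and is not the other terminal of $g$, by (N2). So it is one of the at most two spine neighbors of $s_r^g$.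

(c) Two adjacent vertices outside the spines are the ends of a cross edge, which lies in no triangle. So a clique on four vertices has at most one vertex outside the spines, and it contains two adjacent spine vertices, which by (N3) form a spine edge. The other two vertices of the clique are adjacent common neighbors of its ends, contrary to (a).
\end{proof}

\section{Rigidity}\label{sec:rigid}

Let $F$ and $G$ be graphs and let $\varphi:V(F)\to V(G)$ be injective. An edge $uv$ of $F$ is \emph{bad} if its image $\varphi(u)\varphi(v)$ is not an edge of $G$, and \emph{good} otherwise. We call $\varphi$ a \emph{near-embedding} if at most one edge is bad. This is the object that the process produces: if the current graph is a subgraph of $\Gamma$ and a new edge completes a copy of $H$, then that copy is the image of a near-embedding of $H$ into $\Gamma$. The next lemma says that the only near-embeddings are the planned copies of $H$.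

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $\varphi$ be a near-embedding of $H$ into $\Gamma$. Then no edge of $H$ is bad. Moreover, there are $j\in\mathbb Z_a$ and $i\in\mathbb Z_b$ such that the rung $p^1p^2$ is mapped to $x_jz_i$ and the rung $q^1q^2$ is mapped to $x_{j+1}z_{i+1}$, as unordered pairs, and all other edges of $H$ are mapped to edges of $R$.
\end{lemma}

The bad edge may be any edge of $H$, and its image may be any pair of vertices. We locate the parts of $H$ in order of how easy they are to recognize: spine edges, the direction of the spines, terminals, rungs and pages. Each step uses the vertices already located to leave no room for a wrong choice.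

\begin{proof}
If there is a bad edge, let $e$ be its image and put $\Gamma'=\Gamma+e$; otherwise put $\Gamma'=\Gamma$. Then $\varphi$ maps every edge of $H$ to an edge of $\Gamma'$. It maps common neighbors to common neighbors, injectively, so the codegree in $\Gamma'$ of the image of an edge is at least the codegree of that edge in $H$. For the spine edge $s_{r-1}^cs_r^c$ of $H$ the latter is at least $m_r+1\ge5$, counting $B_r^c$ and one terminal. On the other hand,
\begin{equation}\label{eq:shift}
\text{for an edge $f$ of $\Gamma$, the codegree in $\Gamma'$ exceeds the codegree in $\Gamma$ by at most $1$.}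
\end{equation}
Indeed, a new common neighbor of the ends of $f$ must be joined to one of them by $e$; since $f\neq e$, at most one vertex is.

\medskip
\noindent\emph{Step 1: spine edges of $H$ are mapped to spine edges of $\Gamma$.}
By Lemma~\ref{lem:codeg}(b) and \eqref{eq:shift}, an edge of $\Gamma$ that is not a spine edge has codegree at most $3$ in $\Gamma'$. So each spine edge of $H$ is mapped to a spine edge of $\Gamma$ or to $e$. The bound \eqref{eq:shift} says nothing about $e$, and nonadjacent pairs of $\Gamma$ can have large codegree; two vertices of $X$ have all of $Z$ in common. We rule out $e$ by anchoring one of its ends.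

Suppose that a spine edge of $H$ is mapped to $e$. It shares a vertex with another edge of the same spine, which is mapped to a spine edge of $\Gamma$. So $e=uv$ with $v$ a spine vertex of $\Gamma$. The vertices $u$ and $v$ have at least five common neighbors in $\Gamma'$, and these are common neighbors in $\Gamma$, because the edge $uv$ joins neither $u$ nor $v$ to a third vertex. By (N3), at most four neighbors of $v$ are not pages, so some common neighbor is a page. By (N1) the two neighbors of this page, which are $u$ and $v$, form a spine edge of $\Gamma$. This contradicts $e\notin E(\Gamma)$.

\medskip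
\noindent\emph{Step 2: there are gadgets $g_1\ne g_2$ with $\varphi(s_r^c)=s_r^{g_c}$ for all $r$ and $c$.}
The spine edges of $\Gamma$ form vertex-disjoint paths on five vertices, one in each gadget. By Step~1, for $c=1,2$ the spine of copy $c$ is mapped onto the spine of some gadget $g_c$, in order or reversed, and $g_1\neq g_2$ because $\varphi$ is injective. If the order were reversed, then $s_3^cs_4^c$, of codegree at least $m_4+1=7$ in $H$, would be mapped to $s_1^{g_c}s_0^{g_c}$, whose codegree in $\Gamma'$ is at most $(m_1+1)+1=6$ by Lemma~\ref{lem:codeg}(a) and \eqref{eq:shift}. This is impossible.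

\medskip
\noindent\emph{Step 3: $\varphi(p^c)=p^{g_c}$ and $\varphi(q^c)=q^{g_c}$ for $c=1,2$.}
Fix $c$ and write $g=g_c$. The risk is that a terminal which has lost one of its three terminal edges looks like a page; the rung excludes this. The table in (N3) shows that the vertices outside the spine of $g$ with at least two neighbors among $s_0^g,s_1^g,s_2^g$ are $p^g$ and the pages in $B_1^g\cup B_2^g$, and that those with at least two neighbors among $s_2^g,s_3^g,s_4^g$ are $q^g$ and the pages in $B_3^g\cup B_4^g$.

Let $u$ be $p^c$ or $q^c$, and let $u'$ be the other end of the rung at $u$. By Step~2 and injectivity, $\varphi(u)$ lies outside the spine of $g$. At least two of the three terminal edges at $u$ are good, so $\varphi(u)$ is the claimed terminal or a page of $g$. Suppose that it is a page. A page has only two neighbors, so one of the three terminal edges at $u$ is bad, and hence the rung $uu'$ is good. Then $\varphi(u')$ is a neighbor of a page of $g$, that is, a spine vertex of $g$. All spine vertices of $g$ are images of spine vertices of copy $c$, which contradicts injectivity.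

\medskip
\noindent\emph{Step 4: the rungs.}
By Step~3 the rungs are mapped to the pairs $p^{g_1}p^{g_2}$ and $q^{g_1}q^{g_2}$. If $g_1$ and $g_2$ were in the same ring, both rungs would be bad, since $X$ and $Z$ are independent. So one of the two gadgets runs from some $x_j$ to $x_{j+1}$ and the other from some $z_i$ to $z_{i+1}$. The images of the rungs are the cross edges $x_jz_i$ and $x_{j+1}z_{i+1}$, and both rungs are good.

\medskip
\noindent\emph{Step 5: no page edge is bad.}
By Steps~2--4 the spine edges, terminal edges and rungs are good. Suppose that an edge at a page $\beta\in B_r^c$ is bad. Write $g=g_c$ and $y=\varphi(\beta)$. The other edge at $\beta$ is good, so $y$ is adjacent in $\Gamma$ to exactly one of $s_{r-1}^g$ and $s_r^g$. The spine vertices and both terminals of $g$ are images of other vertices, so (N3) shows that $y$ is a page of $g$, say $y\in B_{r'}^g$, and $r'\ne r$ because the pages in $B_r^g$ are adjacent to both vertices. The page sets of $g$ have exactly the sizes that $H$ needs, so $y$ cannot be spared. Indeed, all edges at pages in $B_{r'}^c$ are good, so $\varphi(B_{r'}^c)$ consists of $m_{r'}$ common neighbors in $\Gamma$ of $s_{r'-1}^g$ and $s_{r'}^g$. By Lemma~\ref{lem:codeg}(a)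 there are $m_{r'}+1$ of these, and two of them, a terminal of $g$ and the page $y$, are images of vertices outside $B_{r'}^c$. Only $m_{r'}-1$ remain, a contradiction.

\medskip
So no edge is bad. Every edge of $H$ other than a rung has an end that is a spine vertex. By Step~2 its image is an edge of $\Gamma$ at a spine vertex, so it is not a cross edge, and it lies in $R$.
\end{proof}

\begin{remark}
The numbers $m_r$ enter in two places. Step~1 needs $m_r+1$ to exceed both the bound $3$ on the other codegrees and the bound $4$ on the number of neighbors of a spine vertex that are not pages; this is $m_r\ge4$. Step~2 uses $m_4\ge m_1+2$, where the margin of $2$ absorbs the loss in \eqref{eq:shift}. With $m_4=4$ instead, reversing the spine would give an automorphism of $L$ exchanging $p$ and $q$, and for coprime $a,b$ all cross edges would appear within $\max(a,b)$ steps, as in Section~\ref{sec:diagonal}.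
\end{remark}

\section{The running time}\label{sec:time}

We now show that the $H$-bootstrap process performs the diagonal process on the cross edges and does nothing else.

\begin{proposition}\label{prop:step}
For every $S\subseteq\mathbb Z_a\times\mathbb Z_b$, one step of the $H$-bootstrap process turns $G(S)$ into $G(S^+)$.
\end{proposition}

\begin{proof}
\emph{The edges of $G(S^+)$ are present after the step.} Let $(j,i)\in S$. The gadgets from $x_j$ to $x_{j+1}$ and from $z_i$ to $z_{i+1}$ are disjoint, and their tails are joined in $G(S)$. If $e=x_{j+1}z_{i+1}$ is missing, it joins the heads and completes a copy of $H$ in $G(S)+e$, so it is added. The gadgets from $x_{j-1}$ to $x_j$ and from $z_{i-1}$ to $z_i$ have their heads joined in $G(S)$. If $x_{j-1}z_{i-1}$ is missing, it joins the tails, so it is added as well.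

\emph{No other edge is added.} Let $e\notin E(G(S))$ be added. Then $G(S)+e$ contains a copy of $H$ through $e$. All other edges of the copy lie in $G(S)\subseteq\Gamma$, so the copy is the image of a near-embedding of $H$ into $\Gamma$. By Lemma~\ref{lem:rigid}, the edges of $H$ other than the rungs are mapped into $R\subseteq G(S)$, so $e$ is the image of a rung. The images of the rungs are $x_jz_i$ and $x_{j+1}z_{i+1}$ for some $j,i$. One of them is $e$ and the other is an edge of $G(S)$. If $e=x_{j+1}z_{i+1}$, then $(j,i)\in S$ and $(j+1,i+1)\in S+(1,1)$. If $e=x_jz_i$, then $(j+1,i+1)\in S$ and $(j,i)\in S-(1,1)$. In both cases $e\in E(G(S^+))$.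
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The graph $H$ has $50$ vertices, and by Lemma~\ref{lem:tw} it is $2$-connected with tree-width $2$. The upper bound is \eqref{eq:trivial}.

Let $n\ge168$ and put $N=\lfloor(n-24)/48\rfloor\ge3$. Take $a=N$ and $b=N+1$, which are coprime. The rings have $24(2N+1)=48N+24\le n$ vertices, and we choose the number of isolated vertices so that $R$ has exactly $n$ vertices. Start the process from $G_0=G(S_0)=R+x_0z_0$. By Proposition~\ref{prop:step} and induction, $G_t=G(S_t)$ for all $t$. Distinct sets $S$ give distinct graphs $G(S)$, so Lemma~\ref{lem:diagonal} gives $\tau_H(G_0)=\lceil(ab-1)/2\rceil$, which equals $ab/2$ because $ab=N(N+1)$ is even. Finally $N\ge(n-24-47)/48=(n-71)/48$ and $N+1\ge(n-23)/48$, so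
\[
M_H(n)\ge\frac{N(N+1)}2\ge\frac{(n-71)(n-23)}{2\cdot48^2}=\frac{(n-71)(n-23)}{4608}.\qedhere
\]
\end{proof}

For $n=168$ the proof takes $a=3$ and $b=4$, and the cross edges appear at the times listed in Example~\ref{ex:34}.

\section{Higher tree-width}\label{sec:higher}

For $k=2$, Theorem~\ref{thm:all} follows from Theorem~\ref{thm:main}. Let $k\ge3$. The cheapest way to raise the tree-width is to add to $H$ a new component $Q$ of tree-width $k$ and to add one copy $Q'$ of it to the starting graph. This leaves the process unchanged provided that $Q$, even with an edge missing, fits only onto $Q'$. A single clique does not always have this property. Take $k=3$ and $Q=K_4$. After the first step the graph contains a copy of $H$, and in any gadget not used by this copy a spine edge and two of its pages form $K_4$ minus an edge, so the two pages become adjacent. With two edge-disjoint cliques, one of them always survives intact and fixes the position of the other.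

Let $Q$ be the union of two cliques $C$ and $C'$ on $k+1$ vertices each, sharing exactly one vertex $w$, and let $H_k=H\sqcup Q$ be the disjoint union. Let $Q'$ be a copy of $Q$, disjoint from $\Gamma$, with cliques $D$ and $D'$ sharing the vertex $w'$.

\begin{lemma}\label{lem:Q}
Let $\psi$ be a near-embedding of $H_k$ into $\Gamma\sqcup Q'$. Then $\psi(V(Q))=V(Q')$ and no edge of $Q$ is bad.
\end{lemma}

\begin{proof}
The cliques $C$ and $C'$ share no edge, so one of them, say $C$, has no bad edge, and $\psi(C)$ is a clique on $k+1\ge4$ vertices. By Lemma~\ref{lem:codeg}(c) it does not lie in $\Gamma$, so it lies in $Q'$. No edge joins $D\setminus\{w'\}$ to $D'\setminus\{w'\}$, so $\psi(C)$ is $D$ or $D'$, say $D$.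

At least $k-1\geq 2$ of the $k$ edges from $w$ to $C'\setminus\{w\}$ are good. A vertex of $C'$ whose edge to $w$ is bad is joined by a good edge to another vertex of $C'\setminus\{w\}$, which is joined to $w$ by a good edge. So all of $\psi(C')$ lies in the component of $\psi(w)$, which is $Q'$. By injectivity, $\psi$ maps the $k$ vertices of $C'\setminus\{w\}$ into $V(Q')\setminus D=D'\setminus\{w'\}$, which has $k$ elements, so the map is onto this set. A good edge from $w$ to $C'\setminus\{w\}$ shows that $\psi(w)\in D$ has a neighbor in $D'\setminus\{w'\}$, and the only such vertex of $D$ is $w'$. Hence $\psi(C')=D'$, all edges of $C'$ are good, and $\psi(V(Q))=D\cup D'$.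
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all} for $k\ge3$]
Take a tree-decomposition of $H$ of width $2$, add two adjacent nodes with bags $C$ and $C'$, and join one of them to any node of the old tree. This is a tree-decomposition of $H_k$ of width $k$, and Lemma~\ref{lem:clique} gives $\operatorname{tw}(H_k)=k$.

We claim that one step of the $H_k$-bootstrap process turns $G(S)\sqcup Q'$ into $G(S^+)\sqcup Q'$. It suffices to show that a missing edge $e$ completes a copy of $H_k$ in $(G(S)\sqcup Q')+e$ if and only if $e$ has both ends in $V(\Gamma)$ and completes a copy of $H$ in $G(S)+e$; the claim then follows from Proposition~\ref{prop:step}. A copy of $H$ through $e$ in $G(S)+e$, together with $Q'$, is a copy of $H_k$ through $e$. Conversely, a copy of $H_k$ through $e$ is the image of a near-embedding $\psi$ of $H_k$ into $\Gamma\sqcup Q'$. By Lemma~\ref{lem:Q}, the edges of $Q$ are mapped to edges of $Q'$, which are already present, so $e$ is the image of an edge of $H$. Also $\psi(V(Q))=V(Q')$, so $\psi(V(H))\subseteq V(\Gamma)$. The image of $H$ is therefore a copy of $H$ through $e$ in $G(S)+e$.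

The graph $Q'$ has $2k+1$ vertices. Let $n\ge168+2k+1$, put $n'=n-2k-1$, and let $G_0$ be the starting graph on $n'$ vertices from the proof of Theorem~\ref{thm:main}. By the claim, the $H_k$-bootstrap process on $G_0\sqcup Q'$ runs through the graphs $G(S_t)\sqcup Q'$, so $\tau_{H_k}(G_0\sqcup Q')=\tau_H(G_0)$ and
\[
M_{H_k}(n)\ge\frac{(n'-71)(n'-23)}{4608}=\Omega(n^2)
\]
for fixed $k$. The upper bound is \eqref{eq:trivial}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{FMS} David Fabian, Patrick Morris and Tibor Szab\'o, \emph{Slow graph bootstrap percolation II: Accelerating properties}, arXiv:2311.18786 (2023).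
\end{thebibliography}
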